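\title{A three-circle theorem for harmonic maps of annuli with nonzero winding number}

\begin{abstract}
Let $h$ be a harmonic map, not necessarily injective, of the annulus $r<|z|<R$ into the annulus $r_*<|w|<R_*$, with winding number $d\ne0$. We prove that $R_*/r_*>\cosh(|d|L)$, where $L=\frac12\log(R/r)$, and that this condition is also sufficient for the existence of such a map. The proof pairs the restriction of $h$ to the circle $|z|=\sqrt{rR}$ with an analytic function that has the same argument, and uses that $x\mapsto1/\cosh(|x|+a)$ is positive definite on $\mathbb R$ for every $a>0$. The same method gives a sharp bound for the minimum of $|h|$ on any intermediate circle in terms of the boundary maxima, and it determines all cases of equality.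
\end{abstract}

\section{The question and the results}

For $0<r<R<\infty$ and $\sigma>0$ let
\[
A(r,R)=\{z\in\mathbb C\colon r<|z|<R\},\qquad \mathbb T_\sigma=\{z\in\mathbb C\colon|z|=\sigma\}.
\]
A complex-valued function $h$ is \emph{harmonic} if $\Delta h=4\,\partial^2h/\partial z\,\partial\bar z=0$; that is, its real and imaginary parts are harmonic, with no relation imposed between them. If $h$ is smooth and does not vanish on $\mathbb T_\sigma$, its \emph{winding number} on $\mathbb T_\sigma$ is the integer
\[
d=\frac1{2\pi i}\int_{\mathbb T_\sigma}\frac{dh}h,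
\]
the number of turns that $h(\sigma e^{i\theta})$ makes around the origin as $\theta$ runs over $[0,2\pi]$. If $h$ has no zeros in $A(r,R)$, this integer depends continuously on $\sigma\in(r,R)$, so it is constant; it is the winding number of $h$.

The following question comes from Iwaniec, Kovalev and Onninen \cite{IKO}. \emph{Let $h$ be a harmonic map of $A(r,R)$ into $A(r_*,R_*)$, not necessarily injective, with nonzero winding number. Is it true that}
\begin{equation}\label{eq:question}
\frac{R_*}{r_*}\ \ge\ \frac12\Big(\sqrt{\frac Rr}+\sqrt{\frac rR}\Big)\,?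
\end{equation}
The ratio of the radii measures the thickness of an annulus up to scaling, so \eqref{eq:question} says that a harmonic map which winds around the hole cannot compress a thick annulus into a thin one. Both hypotheses are needed. A constant map is harmonic, has winding number $0$, and fits into any target. The smooth map $|z|^{\varepsilon}z/|z|$ has winding number $1$, and its image is an annulus of ratio $(R/r)^\varepsilon$ with $\varepsilon>0$ as small as we like.

To see where the constant comes from, put
\[
\rho=\sqrt{rR},\qquad L=\tfrac12\log\tfrac Rr,\qquad z=\rho e^{s+i\theta},\quad |s|<L .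
\]
In these coordinates $h_{ss}+h_{\theta\theta}=|z|^2\Delta h$, and the right side of \eqref{eq:question} is $\cosh L$. The simplest maps of winding number $d$ have the form $h=H(s)e^{id\theta}$ with $H$ zero-free, and such a map is harmonic exactly when $H''=d^2H$. The even part of a solution of this equation is $H(0)\cosh(ds)$. Hence $\frac12(H(\ell)+H(-\ell))=H(0)\cosh(d\ell)$ for $0<\ell<L$, and a map of this form with values in $A(r_*,R_*)$ satisfies $R_*\ge r_*\cosh(d\ell)$. The holomorphic map $(z/\rho)^d$, with $H=e^{ds}$, needs a target of ratio $e^{2|d|L}$. The most economical choice is $H=\cosh(ds)$, which gives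
\begin{equation}\label{eq:nitsche}
N_d(z)=\frac12\Big[\Big(\frac z\rho\Big)^d+\Big(\frac\rho{\bar z}\Big)^d\Big]=\cosh(ds)\,e^{id\theta},\qquad 1\le|N_d|<\cosh(|d|L)\ \text{ on }A(r,R).
\end{equation}
The map $N_1$ is the double cover Nitsche map of \cite{IKO}; it takes the same value at $(s,\theta)$ and $(-s,\theta)$, so it folds the annulus along $\mathbb T_\rho$. Since $|N_1|=1$ on $\mathbb T_\rho$, it does not map into the open annulus $A(1,\cosh L)$, but it maps into $A(r_*,\cosh L)$ for every $r_*<1$. So the constant in \eqref{eq:question} cannot be improved, and one is led to guess that the bound $\cosh(|d|L)$ holds for all harmonic maps of winding number $d$, with strict inequality for an open target. This is correct.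

\begin{theorem}\label{thm:main}
Let $h\colon A(r,R)\to A(r_*,R_*)$ be harmonic with winding number $d\ne0$, and let $L=\frac12\log\frac Rr$. Then
\[
\frac{R_*}{r_*}>\cosh(|d|L)=\frac12\Big[\Big(\frac Rr\Big)^{|d|/2}+\Big(\frac rR\Big)^{|d|/2}\Big]\ \ge\ \frac12\Big(\sqrt{\frac Rr}+\sqrt{\frac rR}\Big).
\]
\end{theorem}

The proof uses the lower bound for $|h|$ only on the circle $\mathbb T_\rho$ and the upper bound only near the boundary. This suggests a statement about three circles, in which $h$ may vanish away from the intermediate one. For $h$ harmonic on $A(r,R)$ let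
\[
M_r=\limsup_{|z|\to r}|h(z)|,\qquad M_R=\limsup_{|z|\to R}|h(z)|.
\]

\begin{theorem}\label{thm:three}
Let $h$ be a complex-valued harmonic function on $A(r,R)$ and let $r<\sigma<R$. Assume that $h\ne0$ on $\mathbb T_\sigma$ and that $h$ has winding number $d\ne0$ on $\mathbb T_\sigma$. Put $L_1=\log\frac\sigma r$, $L_2=\log\frac R\sigma$, $\Lambda=L_1+L_2$. Then
\begin{equation}\label{eq:three}
\min_{\mathbb T_\sigma}|h|\ \le\ M_r\,\frac{\sinh(|d|L_2)}{\sinh(|d|\Lambda)}+M_R\,\frac{\sinh(|d|L_1)}{\sinh(|d|\Lambda)} .
\end{equation}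
If $M_r,M_R<\infty$, equality holds if and only if, with $z=\sigma e^{s+i\theta}$ and some $\beta\in\mathbb R$,
\begin{equation}\label{eq:extremal}
h=e^{i(d\theta+\beta)}\;\frac{M_r\sinh(|d|(L_2-s))+M_R\sinh(|d|(s+L_1))}{\sinh(|d|\Lambda)} .
\end{equation}
Inequality \eqref{eq:three} is sharp for all data $M_r,M_R\ge0$, not both zero.
\end{theorem}

The fraction in \eqref{eq:extremal} is the solution of $H''=d^2H$ with $H(-L_1)=M_r$ and $H(L_2)=M_R$, and the right side of \eqref{eq:three} is $H(0)$. Thus, among harmonic functions with given boundary maxima and winding number $d$ on $\mathbb T_\sigma$, the maps $H(s)e^{i(d\theta+\beta)}$ have the largest minimum modulus on $\mathbb T_\sigma$, and no other function reaches it.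

\begin{corollary}\label{cor:exist}
Let $L=\frac12\log\frac Rr$, $\rho=\sqrt{rR}$, let $d\ne0$ be an integer, and let $N_d$ be the map \eqref{eq:nitsche}.
\begin{enumerate}
\item[(a)] A harmonic map $A(r,R)\to A(r_*,R_*)$ of winding number $d$ exists if and only if $R_*/r_*>\cosh(|d|L)$.
\item[(b)] If $h$ is harmonic on $A(r,R)$ with $r_*\le|h|\le R_*$ and winding number $d$, then $R_*/r_*\ge\cosh(|d|L)$. If equality holds, then $h=r_*e^{i\beta}N_d$ for some $\beta\in\mathbb R$; conversely, each such map satisfies $r_*\le|h|\le R_*$ with $R_*=r_*\cosh(|d|L)$.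
\end{enumerate}
\end{corollary}

\section{Fourier coefficients on concentric circles}\label{sec:fourier}

Functions on the circle are $2\pi$-periodic functions of $\theta$. We write
\[
\langle u\rangle=\frac1{2\pi}\int_0^{2\pi}u\,d\theta,\qquad \|u\|_1=\langle|u|\rangle,\qquad \widehat u(n)=\langle u\,e^{-in\theta}\rangle,
\]
and $(K*u)(\theta)=\frac1{2\pi}\int_0^{2\pi}K(t)u(\theta-t)\,dt$. We use three textbook facts. Parseval's identity says that $\langle u\bar v\rangle=\sum_n\widehat u(n)\overline{\widehat v(n)}$ for $u,v\in L^2$. Convolution multiplies coefficients: $\widehat{K*u}(n)=\widehat K(n)\,\widehat u(n)$. A continuous function with absolutely summable coefficients, in particular a smooth function, is the sum of its Fourier series.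

A smooth zero-free function $f$ on the circle with winding number $d$ has a polar form
\begin{equation}\label{eq:polar}
f=|f|\,e^{i(d\theta+\alpha)},\qquad\alpha\ \text{real, smooth and $2\pi$-periodic.}
\end{equation}
Indeed, $f(\theta)=f(0)e^{\lambda(\theta)}$ with $\lambda(\theta)=\int_0^\theta f'/f\,dt$, and $\lambda(\theta+2\pi)=\lambda(\theta)+2\pi id$; take $\alpha=\arg f(0)+\operatorname{Im}\lambda-d\theta$.

The function $\bar h$ is harmonic together with $h$, has the same modulus, and has the opposite winding number. \emph{In all proofs we therefore assume $d\ge1$.} For Theorem~\ref{thm:three} note that conjugation turns the function \eqref{eq:extremal} for $d,\beta$ into the one for $-d,-\beta$.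

Let $h$ be harmonic on $A(r,R)$, fix $\sigma\in(r,R)$, write $z=\sigma e^{s+i\theta}$ with $-L_1<s<L_2$, and let $h_n(s)$ be the $n$th Fourier coefficient of $h(s,\cdot)$. Differentiating under the integral and integrating by parts twice in $\theta$, we get
\begin{equation}\label{eq:ode}
h_n''=\langle h_{ss}\,e^{-in\theta}\rangle=-\langle h_{\theta\theta}\,e^{-in\theta}\rangle=n^2h_n .
\end{equation}
This is the only way in which harmonicity enters the proofs. Each $h_n$ is a combination of $e^{\pm ns}$, or is affine if $n=0$, so it extends to all real $s$. Its even part solves \eqref{eq:ode} with value $h_n(0)$ and derivative $0$ at $s=0$. Therefore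
\begin{equation}\label{eq:even}
h_n(0)=\tfrac12\operatorname{sech}(n\ell)\,\big(h_n(\ell)+h_n(-\ell)\big)\qquad(n\in\mathbb Z,\ \ell\in\mathbb R),
\end{equation}
where $\operatorname{sech}=1/\cosh$.

\section{Testing on the middle circle}\label{sec:idea}

Let $h$ be as in Theorem~\ref{thm:main} with $d\ge1$, take $\sigma=\rho$, and fix $0<\ell<L$. Put
\[
f=h(0,\cdot),\qquad m=\min|f|,\qquad F=\tfrac12\big(h(\ell,\cdot)+h(-\ell,\cdot)\big),\qquad\kappa_n=\operatorname{sech}(n\ell).
\]
Then $|F|\le R_*$, and \eqref{eq:even} reads $\widehat f(n)=\kappa_n\widehat F(n)$. The goal is $m\le\kappa_dR_*$.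

If the argument of $f$ turns at constant speed, $f=|f|e^{i(d\theta+\beta)}$, one coefficient suffices:
\[
m\le\langle|f|\rangle=|\widehat f(d)|=\kappa_d|\widehat F(d)|\le\kappa_dR_* .
\]
In general the winding number gives no lower bound for $|\widehat f(d)|$.

\begin{example}\label{ex:zero}
Let $a^2=2-\sqrt3<1$ and $f=e^{i\theta}(1+ae^{i\theta})^2(1-ae^{-i\theta})^2$. The functions $1+ae^{i\theta}$ and $1-ae^{-i\theta}$ take values in the right half-plane, so $f$ is zero-free with winding number $1$. Yet $\widehat f(1)=1-4a^2+a^4=0$. Being a trigonometric polynomial, $f$ is the restriction to $s=0$ of the harmonic function $\sum_n\widehat f(n)\cosh(ns)e^{in\theta}$, which has no zeros for small $|s|$.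
\end{example}

So the test function $e^{id\theta}$ must be adapted to $f$. Let $\psi$ be a continuous zero-free function with the same argument as $f$, that is, $f\bar\psi=|f||\psi|$, and let $T\psi=\sum_n\kappa_n\widehat\psi(n)e^{in\theta}$. Parseval's identity moves the multiplier from $F$ to $\psi$: $\langle f\bar\psi\rangle=\langle F\,\overline{T\psi}\rangle$. Hence $m\|\psi\|_1\le R_*\|T\psi\|_1$, and we need
\begin{equation}\label{eq:need}
\|T\psi\|_1\le\kappa_d\|\psi\|_1 .
\end{equation}
This fails for general $\psi$, since $T1=1$ and $\kappa_d<1$. But only the argument of $\psi$ is prescribed; its modulus is free. The case of two frequencies shows how to use this freedom.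

\begin{example}\label{ex:two}
For $0\le t<1$ let $\nu(t)=\|1+te^{i\theta}\|_1=\|1+te^{-i\theta}\|_1$. Parseval's identity applied to $(1+te^{i\theta})^{1/2}$ gives $\nu(t)=\sum_{k\ge0}\binom{1/2}k^2t^{2k}$, so $\nu$ is strictly increasing.

Suppose that $f$ has the argument of $\psi=e^{id\theta}(1+te^{i\theta})$ with $0<t<1$. Then $T\psi=e^{id\theta}(\kappa_d+t\kappa_{d+1}e^{i\theta})$, and since $\kappa_{d+1}<\kappa_d$,
\[
\|T\psi\|_1=\kappa_d\,\nu(t\kappa_{d+1}/\kappa_d)<\kappa_d\,\nu(t)=\kappa_d\|\psi\|_1 .
\]
So \eqref{eq:need} holds. Suppose instead that $f$ has the argument of $\psi=e^{id\theta}(1+te^{-i\theta})$ with $t>0$ small. Now $\|T\psi\|_1=\kappa_d\,\nu(t\kappa_{d-1}/\kappa_d)>\kappa_d\|\psi\|_1$, because $\kappa_{d-1}>\kappa_d$, and \eqref{eq:need} fails. The frequency below $d$ can be removed by changing the modulus: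
\[
\frac{\psi}{|1+te^{-i\theta}|^{2}}=\frac{e^{id\theta}}{1+te^{i\theta}}=\sum_{k\ge0}(-t)^ke^{i(d+k)\theta}.
\]
The price is that all frequencies $d,d+1,\dots$ now occur.
\end{example}

The example dictates the plan. First, every $f$ of winding number $d$ has the argument of a function with frequencies $n\ge d$ only (Lemma~\ref{lem:partner}). Second, on such functions \eqref{eq:need} holds as soon as the numbers $\kappa_d,\kappa_{d+1},\dots$ are the Fourier coefficients of a nonnegative kernel (Lemma~\ref{lem:kernel}). Third, this positivity holds for $\kappa_n=\operatorname{sech}(n\ell)$ (Lemma~\ref{lem:sech}).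

\section{The pairing estimate}\label{sec:pairing}

We need an analytic function with prescribed argument $\alpha$ on the circle. Since $e^{iA}$ has argument $\operatorname{Re}A$, it suffices to find an analytic $A$ with $\operatorname{Re}A=\alpha$.

\begin{lemma}\label{lem:partner}
Let $f$ be a smooth zero-free function on the circle with winding number $d$. There is a continuous zero-free function $\varphi$ with $\widehat\varphi(n)=0$ for $n<0$ such that $\psi=e^{id\theta}\varphi$ satisfies $f\bar\psi=|f||\psi|$. Moreover, if $\varphi/|\varphi|$ is constant, then $\varphi=e^{i\beta}$ for some $\beta\in\mathbb R$.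
\end{lemma}

\begin{proof}
Take $\alpha$ from \eqref{eq:polar}; it is periodic precisely because $d$ is the winding number. Let $A(w)=\widehat\alpha(0)+2\sum_{n\ge1}\widehat\alpha(n)w^n$. The series converges absolutely and uniformly for $|w|\le1$, since $\alpha$ is smooth. As $\alpha$ is real, $\widehat\alpha(0)$ is real and $\widehat\alpha(-n)=\overline{\widehat\alpha(n)}$, so $\operatorname{Re}A(e^{i\theta})=\alpha(\theta)$. Put $\varphi(\theta)=e^{iA(e^{i\theta})}$. The function $e^{iA}$ is zero-free, continuous on the closed unit disk and holomorphic inside, so by Cauchy's theorem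
\[
\widehat\varphi(-k)=\frac1{2\pi i}\int_{|w|=1}e^{iA(w)}w^{k-1}\,dw=0\qquad(k\ge1).
\]
From $\varphi=e^{-\operatorname{Im}A}e^{i\alpha}$ we get $\varphi/|\varphi|=e^{i\alpha}$, so $\psi/|\psi|=f/|f|$ and $f\bar\psi=|f||\psi|$. If $e^{i\alpha}$ is constant, the continuous function $\alpha$ is a constant $\beta$, so $A=\beta$ and $\varphi=e^{i\beta}$.
\end{proof}

On $\psi=e^{id\theta}\varphi$ a multiplier $(\kappa_n)$ acts by multiplying $\widehat\varphi(n)$ by $\kappa_{n+d}$ for $n\ge0$. This is convolution of $\varphi$ with any kernel $K$ such that $\widehat K(n)=\kappa_{n+d}$ for $n\ge0$; the coefficients with $n<0$ are not seen by $\varphi$. A nonnegative kernel is real, and for real $\kappa_n$ this forces $\widehat K(-n)=\kappa_{n+d}$. So there is one candidate, and its positivity is a condition on Toeplitz matrices. Recall that a matrix $[b_{jk}]$ is \emph{positive semidefinite} if $\sum_{j,k}b_{jk}c_j\overline{c_k}\ge0$ for all complex $c_j$.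

\begin{definition}
Let $d\ge1$. A real sequence $(\kappa_n)_{n\ge d}$ is \emph{admissible} if $\kappa_d>0$, $\sum_n|\kappa_n|<\infty$, and the matrices $[\kappa_{|j-k|+d}]_{0\le j,k<N}$ are positive semidefinite for all $N\ge1$.
\end{definition}

\begin{lemma}\label{lem:kernel}
Let $(\kappa_n)_{n\ge d}$ be admissible, let $\varphi$ be continuous with $\widehat\varphi(n)=0$ for $n<0$, let $\psi=e^{id\theta}\varphi$, and put $T\psi=\sum_{n\ge d}\kappa_n\widehat\psi(n)e^{in\theta}$. Then $\|T\psi\|_1\le\kappa_d\|\psi\|_1$. If $\varphi$ is zero-free and equality holds, then $\varphi/|\varphi|$ is constant.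
\end{lemma}

\begin{proof}
Let $K(\theta)=\sum_{n\in\mathbb Z}\kappa_{|n|+d}e^{in\theta}$. It is continuous by absolute summability, and $\langle K\rangle=\kappa_d$. Apply positive semidefiniteness to $c_j=e^{ij\theta}$ and note that $N-|n|$ pairs $(j,k)$ have $j-k=n$:
\[
0\le\frac1N\sum_{j,k=0}^{N-1}\kappa_{|j-k|+d}\,e^{i(j-k)\theta}=\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)\kappa_{|n|+d}\,e^{in\theta}.
\]
By dominated convergence the right side tends to $K(\theta)$ as $N\to\infty$, so $K\ge0$. Since $\widehat\psi(n+d)=\widehat\varphi(n)$,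
\[
T\psi=e^{id\theta}\sum_{n\ge0}\kappa_{n+d}\,\widehat\varphi(n)e^{in\theta}=e^{id\theta}(K*\varphi).
\]
Because $K\ge0$, we have $|K*\varphi|\le K*|\varphi|$ pointwise, and by Fubini's theorem $\langle K*|\varphi|\rangle=\langle K\rangle\|\varphi\|_1=\kappa_d\|\psi\|_1$. This proves the inequality.

If equality holds, the continuous functions $|K*\varphi|\le K*|\varphi|$ have the same mean, so they agree at every $\theta$. Fix $\theta$ and choose $|\omega|=1$ with $\bar\omega\,(K*\varphi)(\theta)=|(K*\varphi)(\theta)|$. Then
\[
\int_0^{2\pi}K(t)\Big(|\varphi(\theta-t)|-\operatorname{Re}\big(\bar\omega\,\varphi(\theta-t)\big)\Big)\,dt=0,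
\]
and the integrand is continuous and nonnegative, so it vanishes identically. Since $\langle K\rangle>0$, there is an open arc $I$ on which $K>0$, and $\varphi(\theta-t)=\omega|\varphi(\theta-t)|$ for $t\in I$. Thus $\varphi/|\varphi|$ is constant on the arc $\theta-I$. These open arcs cover the circle as $\theta$ varies, so $\varphi/|\varphi|$ is locally constant, hence constant.
\end{proof}

The two lemmas combine into the estimate on which both theorems rest. The two signs stand for the two circles that enclose the one carrying $f$.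

\begin{proposition}\label{prop:pair}
Let $f$ be a smooth zero-free function on the circle with winding number $d\ge1$. Let $F_\pm\in L^\infty$ with $\|F_\pm\|_\infty\le M_\pm<\infty$, and let $(\kappa_n^\pm)_{n\ge d}$ be admissible sequences such that
\[
\widehat f(n)=\kappa_n^-\,\widehat{F_-}(n)+\kappa_n^+\,\widehat{F_+}(n)\qquad(n\ge d).
\]
Then $\min|f|\le\kappa_d^-M_-+\kappa_d^+M_+$. If equality holds, there is $\beta\in\mathbb R$ such that $F_\pm=M_\pm e^{i(d\theta+\beta)}$ almost everywhere, for both signs.
\end{proposition}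

\begin{proof}
Let $m=\min|f|>0$, let $\psi=e^{id\theta}\varphi$ be as in Lemma~\ref{lem:partner}, and let $T_\pm$ be the operators of Lemma~\ref{lem:kernel}. Since $\widehat\psi(n)=0$ for $n<d$ and the $\kappa_n^\pm$ are real, Parseval's identity gives
\[
\langle f\bar\psi\rangle=\sum_{n\ge d}\widehat f(n)\overline{\widehat\psi(n)}=\sum_\pm\sum_{n\ge d}\widehat{F_\pm}(n)\,\overline{\kappa_n^\pm\widehat\psi(n)}=\sum_\pm\langle F_\pm\overline{T_\pm\psi}\rangle .
\]
Therefore
\begin{equation}\label{eq:chain}
m\|\psi\|_1\le\langle|f||\psi|\rangle=\sum_\pm\langle F_\pm\overline{T_\pm\psi}\rangle\le\sum_\pm M_\pm\|T_\pm\psi\|_1\le\sum_\pm M_\pm\kappa_d^\pm\|\psi\|_1 ,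
\end{equation}
and $\|\psi\|_1>0$. This proves the inequality.

Suppose that equality holds, so that all inequalities in \eqref{eq:chain} are equalities. As $m>0$, one of $M_\pm$ is positive. The last inequality in \eqref{eq:chain} holds term by term, so for that sign $\|T_\pm\psi\|_1=\kappa_d^\pm\|\psi\|_1$. By Lemmas~\ref{lem:kernel} and~\ref{lem:partner}, $\psi=e^{i(d\theta+\beta)}$ for some real $\beta$. Then $\|\psi\|_1=1$ and $T_\pm\psi=\kappa_d^\pm\psi$ for both signs, and the real part of the equality between the third and the last member of \eqref{eq:chain} reads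
\[
\sum_\pm\kappa_d^\pm\big\langle M_\pm-\operatorname{Re}(F_\pm\bar\psi)\big\rangle=0 .
\]
Here $\kappa_d^\pm>0$, and the integrands are nonnegative almost everywhere because $|F_\pm\bar\psi|\le M_\pm$. Hence $\operatorname{Re}(F_\pm\bar\psi)=M_\pm\ge|F_\pm\bar\psi|$, which gives $F_\pm\bar\psi=M_\pm$ almost everywhere.
\end{proof}

\section{The function $\operatorname{sech}(|x|+a)$ and the proof of Theorem~\ref{thm:main}}\label{sec:sech}

A function $g$ on $\mathbb R$ is \emph{positive definite} if the matrix $[g(x_j-x_k)]$ is positive semidefinite for every finite set of points $x_j\in\mathbb R$. For $\kappa_n=\operatorname{sech}(n\ell)$ the entries $\kappa_{|j-k|+d}$ are the values of $\operatorname{sech}(|x|+d\ell)$ at $x=j\ell-k\ell$, so admissibility for all $\ell$ and $d$ follows from one statement about a function of a real variable. The way to prove such a statement is to show that the Fourier transform is nonnegative.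

For large $a$ this follows from convexity. If $u(x)=\operatorname{sech}(x+a)$, two integrations by parts give $\int_0^\infty\cos(\xi x)u\,dx=\xi^{-2}\int_0^\infty(1-\cos\xi x)\,u''\,dx$, and $\operatorname{sech}''y=(\sinh^2y-1)/\cosh^3y$ is nonnegative when $\sinh y\ge1$. For small $a$, that is, for thin annuli, $u''$ changes sign. We therefore turn the path of integration onto the imaginary axis: the oscillating factor $\cos(\xi x)$ becomes the decaying factor $e^{-\xi t}$, the hyperbolic secant becomes periodic, and the sign can be read off.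

\begin{lemma}\label{lem:sech}
For every $a>0$ the function $g_a(x)=\operatorname{sech}(|x|+a)$ is positive definite on $\mathbb R$.
\end{lemma}

\begin{proof}
The function $g_a$ is continuous, even and integrable, and its Fourier transform is $\int_{\mathbb R}g_a(x)e^{-i\xi x}\,dx=2\Phi(\xi)$ with
\[
\Phi(\xi)=\int_0^\infty\cos(\xi x)\operatorname{sech}(x+a)\,dx .
\]
The function $\Phi$ is even and continuous, and $\Phi(0)>0$. Let $\xi>0$. The poles of $w\mapsto\operatorname{sech}(w+a)$ are the points $-a+i(\frac\pi2+k\pi)$, $k\in\mathbb Z$. Since $a>0$, the function $G(w)=e^{i\xi w}\operatorname{sech}(w+a)$ is holomorphic near the closed first quadrant. From $\cosh(y+it)=\cosh y\cos t+i\sinh y\sin t$ we get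
\[
|\cosh(y+it)|^2=\sinh^2y+\cos^2t ,
\]
so $|G(x+it)|\le e^{-\xi t}/\sinh(x+a)$ for $x,t\ge0$. Apply Cauchy's theorem to $G$ on the boundary of the rectangle $[0,X]\times[0,Y]$. The right side contributes at most $1/(\xi\sinh(X+a))$ in modulus and the top side at most $e^{-\xi Y}\int_0^\infty dx/\sinh(x+a)$. Both tend to $0$ as $X,Y\to\infty$. Hence the integrals along the two half-axes agree:
\[
\int_0^\infty e^{i\xi x}\operatorname{sech}(x+a)\,dx=i\int_0^\infty\frac{e^{-\xi t}\,dt}{\cosh a\cos t+i\sinh a\sin t}.
\]
Since $\operatorname{Re}\frac{i}{P+iQ}=\frac{Q}{P^2+Q^2}$ for real $P,Q$, taking real parts gives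
\begin{equation}\label{eq:Phi}
\Phi(\xi)=\int_0^\infty e^{-\xi t}\,b(t)\,dt,\qquad b(t)=\frac{\sinh a\,\sin t}{\sinh^2a+\cos^2t}.
\end{equation}
Now $b(t+\pi)=-b(t)$, so the integrals over the intervals $[k\pi,(k+1)\pi]$ form a geometric series with ratio $-e^{-\pi\xi}$. As $b>0$ on $(0,\pi)$,
\[
\Phi(\xi)=\frac1{1+e^{-\pi\xi}}\int_0^\pi e^{-\xi t}\,b(t)\,dt>0 .
\]
Also $|b(t)|\le t/\sinh a$, so \eqref{eq:Phi} gives $\Phi(\xi)\le1/(\xi^2\sinh a)$, and $\Phi$ is integrable on $\mathbb R$. A continuous integrable function with integrable Fourier transform satisfies the inversion formula at every point, so $g_a(x)=\frac1\pi\int_{\mathbb R}\Phi(\xi)e^{i\xi x}\,d\xi$. Therefore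
\[
\sum_{j,k}g_a(x_j-x_k)\,c_j\overline{c_k}=\frac1\pi\int_{\mathbb R}\Phi(\xi)\,\Big|\sum_jc_je^{i\xi x_j}\Big|^2d\xi\ge0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume $d\ge1$ and write $z=\rho e^{s+i\theta}$, $|s|<L$. Let $f=h(0,\cdot)$ and $m=\min|f|$. The function $|f|$ is continuous on a compact circle and exceeds $r_*$ at every point, so $m>r_*$.

Fix $0<\ell<L$, and let $F_\pm=h(\pm\ell,\cdot)$, $M_\pm=R_*$ and $\kappa_n^\pm=\frac12\operatorname{sech}(n\ell)$. By \eqref{eq:even}, $\widehat f(n)=\kappa_n^-\widehat{F_-}(n)+\kappa_n^+\widehat{F_+}(n)$. The sequence $\kappa^\pm_n$ is positive, it is summable since $\operatorname{sech}(n\ell)\le2e^{-n\ell}$, and $\kappa^\pm_{|j-k|+d}=\frac12g_{d\ell}(j\ell-k\ell)$. By Lemma~\ref{lem:sech} with $a=d\ell$ it is admissible. Proposition~\ref{prop:pair} gives $m\le R_*\operatorname{sech}(d\ell)$. Letting $\ell\to L$, we obtain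
\[
R_*\ge m\cosh(dL)>r_*\cosh(dL)\ge r_*\cosh L .
\]
The explicit forms of $\cosh(dL)$ and $\cosh L$ follow from $e^L=\sqrt{R/r}$.
\end{proof}

\begin{remark}
The reduction to $d\ge1$ is needed for this argument: the frequencies of $\psi$ must move away from $0$, where $\operatorname{sech}(n\ell)$ is largest. For $d\le-1$ the sequence $c_n=\operatorname{sech}((|n|+d)\ell)$ has $c_{|d|}=1>c_0$, whereas a positive semidefinite matrix with diagonal entries $c_0$ has no entry larger than $c_0$ in modulus.
\end{remark}

\section{Three circles}\label{sec:three}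

For a circle $\mathbb T_\sigma$ that is not the middle one, \eqref{eq:even} is replaced by the solution of a two-point boundary value problem. A solution of \eqref{eq:ode} that vanishes at $-L_1$ is a multiple of $\sinh(n(s+L_1))$, or of $s+L_1$ if $n=0$, so a solution that vanishes at both $-L_1$ and $L_2$ is zero. Hence each $h_n$ is determined by its values at these two points, and for $n\ne0$
\begin{equation}\label{eq:bvp}
h_n(s)=\frac{\sinh(n(L_2-s))\,h_n(-L_1)+\sinh(n(s+L_1))\,h_n(L_2)}{\sinh(n\Lambda)},
\end{equation}
because the right side solves \eqref{eq:ode} and has the right boundary values. At $s=0$ the multipliers are values of the functions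
\[
q_p(y)=\frac{\sinh(py)}{\sinh y}\qquad(0\le p\le1,\ y>0).
\]
The symmetric case is $q_{1/2}(y)=\frac12\operatorname{sech}(y/2)$. The general case is reached from it by repeated bisection of the interval $0\le p\le1$, which corresponds to applying \eqref{eq:even} on smaller and smaller subannuli.

\begin{lemma}\label{lem:sinh}
For $0\le p\le1$ and every $a>0$ the function $x\mapsto q_p(|x|+a)$ is positive definite on $\mathbb R$.
\end{lemma}

\begin{proof}
Let $\mathcal P$ be the set of real functions $q$ on $(0,\infty)$ such that $q(|x|+a)$ is positive definite for all $a>0$. The set $\mathcal P$ is closed under nonnegative linear combinations and pointwise limits, since positive semidefinite matrices of a fixed size form a closed convex cone. It is closed under products by the Schur product theorem: the entrywise product of positive semidefinite matrices $B$ and $C$ is positive semidefinite. (Write $c_{jk}$ as a sum of terms $v_j\overline{v_k}$; each matrix $[b_{jk}v_j\overline{v_k}]$ is positive semidefinite.) For $c>0$ we have $\operatorname{sech}(c(|x|+a))=g_{ca}(cx)$,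 so $\operatorname{sech}(cy)$ belongs to $\mathcal P$ by Lemma~\ref{lem:sech}. The constants $q_0=0$ and $q_1=1$ belong to $\mathcal P$, because $\sum_{j,k}c_j\overline{c_k}=|\sum_jc_j|^2$.

For $0\le p_1<p_2\le1$ the identity $\sinh p_1y+\sinh p_2y=2\sinh\frac{(p_1+p_2)y}2\cosh\frac{(p_2-p_1)y}2$ gives
\[
q_{(p_1+p_2)/2}(y)=\operatorname{sech}\Big(\frac{(p_2-p_1)y}2\Big)\cdot\frac{q_{p_1}(y)+q_{p_2}(y)}2 .
\]
So $q_{p_1},q_{p_2}\in\mathcal P$ implies $q_{(p_1+p_2)/2}\in\mathcal P$. For odd $k$ the number $k/2^j$ is the midpoint of $(k-1)/2^j$ and $(k+1)/2^j$, which can be written with denominator $2^{j-1}$. Induction on $j$ gives $q_p\in\mathcal P$ for all dyadic $p\in[0,1]$. Since $q_p(y)$ is continuous in $p$ for each $y$, pointwise limits give all $p\in[0,1]$.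
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Assume $d\ge1$. Both coefficients in \eqref{eq:three} are positive, so the inequality is trivial if $M_r$ or $M_R$ is infinite. Let both be finite, and put $M_-=M_r$, $M_+=M_R$.

\emph{Boundary functions.} The function $h$ need not extend continuously to the boundary circles, and the discussion of equality requires working with $M_r$ and $M_R$ themselves, not with maxima on a smaller annulus. We use weak-$*$ compactness: since $L^1$ of the circle is separable, a bounded sequence $(u_k)$ in $L^\infty$ has a subsequence along which $\langle u_kv\rangle\to\langle uv\rangle$ for some $u\in L^\infty$ and all $v\in L^1$, and $\|u\|_\infty\le\limsup\|u_k\|_\infty$. Apply this to $u_k=h(s_k,\cdot)$ with $s_k\downarrow-L_1$, for which $\limsup\|u_k\|_\infty\le M_-$. The limit $F_-$ satisfies $\|F_-\|_\infty\le M_-$, and $v=e^{-in\theta}$ gives $\widehat{F_-}(n)=\lim h_n(s_k)=h_n(-L_1)$. With $s_k\uparrow L_2$ we obtain $F_+$ with $\|F_+\|_\infty\le M_+$ and $\widehat{F_+}(n)=h_n(L_2)$.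

\emph{The inequality.} Let $f=h(0,\cdot)$, $p_-=L_2/\Lambda$, $p_+=L_1/\Lambda$, and $\kappa_n^\pm=q_{p_\pm}(n\Lambda)$ for $n\ge d$. By \eqref{eq:bvp} at $s=0$, $\widehat f(n)=\kappa_n^-\widehat{F_-}(n)+\kappa_n^+\widehat{F_+}(n)$. Since $0<p_\pm<1$, the sequences are positive, and they are summable because
\[
q_p(y)=e^{-(1-p)y}\,\frac{1-e^{-2py}}{1-e^{-2y}}\le e^{-(1-p)y}.
\]
Moreover $\kappa^\pm_{|j-k|+d}=q_{p_\pm}(|j\Lambda-k\Lambda|+d\Lambda)$, so Lemma~\ref{lem:sinh} with $a=d\Lambda$ shows that both sequences are admissible. Proposition~\ref{prop:pair} gives $\min|f|\le\kappa_d^-M_-+\kappa_d^+M_+$, which is \eqref{eq:three}.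

\emph{Equality.} If equality holds in \eqref{eq:three}, Proposition~\ref{prop:pair} gives $F_\pm=M_\pm e^{i(d\theta+\beta)}$ almost everywhere. For $n\ne d$ the function $h_n$ then vanishes at $-L_1$ and $L_2$, so $h_n\equiv0$. Also $h_d(-L_1)=M_re^{i\beta}$ and $h_d(L_2)=M_Re^{i\beta}$. Hence $h=h_d(s)e^{id\theta}$, and \eqref{eq:bvp} with $n=d$ is \eqref{eq:extremal}. Conversely, if $h$ has the form \eqref{eq:extremal}, then at $s=0$ its modulus is constant and equal to the right side of \eqref{eq:three}.

\emph{Sharpness.} Let numbers $M_r,M_R\ge0$, not both zero, be given, and define $h=H(s)e^{i(d\theta+\beta)}$ by \eqref{eq:extremal}. Then $H''=d^2H$, so $h$ is harmonic. Both hyperbolic sines in the numerator are positive for $-L_1<s<L_2$, so $H>0$, and $h$ is zero-free with winding number $d$. Finally $H(-L_1)=M_r$ and $H(L_2)=M_R$, so the given numbers are the boundary limits of $|h|$, and equality holds in \eqref{eq:three}.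
\end{proof}

\begin{remark}
The minimum in \eqref{eq:three} cannot be replaced by the maximum. For $h=N_1+\varepsilon$ with $0<\varepsilon<1$ and $\sigma=\rho$, the winding number on $\mathbb T_\rho$ is $1$ and $M_r=M_R=\cosh L+\varepsilon$. The right side of \eqref{eq:three} equals $1+\varepsilon/\cosh L$ by \eqref{eq:sym} below, while $\max_{\mathbb T_\rho}|h|=1+\varepsilon$.
\end{remark}

\section{Existence and extremal maps}\label{sec:cor}

If only the bound $M_r,M_R\le R_*$ is known, the right side of \eqref{eq:three} is at most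
\[
R_*\,\frac{\sinh(|d|L_1)+\sinh(|d|L_2)}{\sinh(|d|\Lambda)}=R_*\,\frac{\cosh(|d|(L_1-L_2)/2)}{\cosh(|d|\Lambda/2)},
\]
which is smallest when $L_1=L_2$. So the middle circle $\mathbb T_\rho$ gives the best bound for $R_*/r_*$ that \eqref{eq:three} provides. For $\sigma=\rho$ we have $L_1=L_2=L$ and $\Lambda=2L$, and since $\sinh2y=2\sinh y\cosh y$, inequality \eqref{eq:three} becomes
\begin{equation}\label{eq:sym}
\min_{\mathbb T_\rho}|h|\le\frac{M_r+M_R}{2\cosh(|d|L)} .
\end{equation}

\begin{proof}[Proof of Corollary~\ref{cor:exist}]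
(a) Necessity is Theorem~\ref{thm:main}. If $R_*/r_*>\cosh(|d|L)$, choose $c$ with $r_*<c\le R_*/\cosh(|d|L)$ and put $h=cN_d$. This map is harmonic with winding number $d$, and \eqref{eq:nitsche} gives $r_*<c\le|h|<c\cosh(|d|L)\le R_*$.

(b) If $r_*\le|h|\le R_*$, then $M_r,M_R\le R_*$, and \eqref{eq:sym} gives
\[
r_*\le\min_{\mathbb T_\rho}|h|\le\frac{M_r+M_R}{2\cosh(|d|L)}\le\frac{R_*}{\cosh(|d|L)} .
\]
If $R_*=r_*\cosh(|d|L)$, all three inequalities are equalities. The last one gives $M_r=M_R=R_*$, and the middle one is equality in \eqref{eq:three}. Since $\sinh(|d|(L-s))+\sinh(|d|(L+s))=2\sinh(|d|L)\cosh(ds)$, formula \eqref{eq:extremal} yields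
\[
h=R_*e^{i(d\theta+\beta)}\,\frac{2\sinh(|d|L)\cosh(ds)}{\sinh(2|d|L)}=r_*e^{i\beta}\cosh(ds)\,e^{id\theta}=r_*e^{i\beta}N_d .
\]
Conversely, \eqref{eq:nitsche} shows that $h=r_*e^{i\beta}N_d$ satisfies $r_*\le|h|\le r_*\cosh(|d|L)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IKO}
Tadeusz Iwaniec, Leonid V. Kovalev, Jani Onninen,
\emph{The Nitsche conjecture}, arXiv:0908.1253 (2009).

\end{thebibliography}
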